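\title{Kodaira fibered surfaces of signature four}

\begin{abstract}
We show that the signatures of Kodaira fibered surfaces are exactly the positive multiples of $4$. For every curve $Q$ of genus $2$ we construct a cover $S\to Q\times Q$ of degree $8$, branched exactly over the diagonal, such that $\sigma(S)=4$ and both projections $S\to Q$ are Kodaira fibrations with fibers of genus $11$. The key object is an \'etale $(\mathbb{Z}/2)^2$-cover of $Q\times Q$ on which the diagonal becomes divisible by $2$.
\end{abstract}

\section{Introduction}

A \emph{smooth fibration} is a holomorphic submersion $f\colon S\to B$ with connected fibers from a compact complex surface onto a compact complex curve. It is \emph{isotrivial} if all its fibers are biholomorphic to each other. A \emph{Kodaira fibration} is a smooth fibration that is not isotrivial, and a \emph{Kodaira fibered surface} is the total space of a Kodaira fibration. For every Kodaira fibration the base genus $b$ is at least $2$ and the fiber genus $g$ is at least $3$; it follows that $S$ is minimal and of general type, hence algebraic. We write $\sigma(S)$ for the signature of the intersection form on $H^2(S;\mathbb{R})$.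

A smooth fibration is a differentiable fiber bundle, so the Euler number $e(S)=4(g-1)(b-1)$ is that of a product, whether or not the complex structure of the fibers varies. The signature does see the variation. It vanishes when $f$ is isotrivial (Lemma~\ref{lem:isotrivial}), while for a Kodaira fibration it equals $4\deg f_*\omega_{S/B}$ and is positive (Proposition~\ref{prop:positive}); here $f_*\omega_{S/B}$ is the vector bundle on $B$ whose fiber at a point is the space of holomorphic $1$-forms on the corresponding fiber of $f$. To ask how small the signature can be is to ask how little a family of smooth curves over a compact base can vary, as measured by this degree.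

Since $S$ is a real surface bundle over a real surface, $\sigma(S)$ is divisible by $4$ by a theorem of Meyer. If $S$ is spin, that is, if $K_S$ is divisible by $2$ in $\operatorname{Pic}S$, then $\sigma(S)$ is divisible by $16$ by Rokhlin's theorem. Kodaira fibered surfaces of signature $16$ are known to exist. The following question is posed by Polizzi and Sabatino \cite{PS}.

\medskip
\noindent\emph{Is there a Kodaira fibered surface $S$ with $\sigma(S)\le 12$?}
\medskip

One might guess that there is none: $16$ is a lower bound for spin surfaces, and it is also a lower bound for the most direct form of the construction used below (Remark~\ref{rem:product}). In fact nothing is excluded beyond what positivity and divisibility by $4$ exclude.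

\begin{theorem}\label{thm:four}
Let $Q$ be any compact Riemann surface of genus $2$. There is a connected smooth projective surface $S$ with a finite map $S\to Q\times Q$ of degree $8$, branched exactly over the diagonal, such that both projections $f_1,f_2\colon S\to Q$ are Kodaira fibrations with base genus $2$ and fiber genus $11$, and
\[
K_S^2=92,\qquad e(S)=40,\qquad \chi(\mathcal{O}_S)=11,\qquad \sigma(S)=4 .
\]
\end{theorem}

\begin{theorem}\label{thm:all}
For every $n\ge 1$ there is a surface $S_n$ with $\sigma(S_n)=4n$ carrying two Kodaira fibrations: one with base genus $n+1$ and fiber genus $11$, the other with base genus $2$ and fiber genus $10n+1$. Hence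
\[
\{\sigma(S) : S \text{ a Kodaira fibered surface}\}=\{4,8,12,16,\dots\}.
\]
\end{theorem}

The surfaces $S_1,S_2,S_3$ realize the values $4,8,12$, so the answer to the question is yes. The minimum $\sigma=4$ is attained over a base of the smallest possible genus.

The construction runs as follows. Let $Q$ be a curve of genus $h$ and let $p\colon X\to Q\times Q$ be an \'etale cover of degree $d$ on which the preimage of the diagonal $\Delta$ is divisible by $2$. The double cover of $X$ branched along this preimage has signature $d(h-1)$, and the divisibility amounts to the vanishing of $p^*[\Delta]$ in cohomology modulo $2$ (Section~\ref{sec:double}). The task is therefore to kill this class on a cover of small degree. In Section~\ref{sec:diagonal} we do so with covers defined by classes in $H^1(Q\times Q;\mathbb{F}_2)$ that mix the two factors, and for $h=2$ the degree $d=4$ suffices (Section~\ref{sec:four}). \'Etale base change then gives all multiples of $4$ (Section~\ref{sec:all}).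

\section{Signature and isotriviality}\label{sec:signature}

For a compact complex surface $S$, Noether's formula and the signature formula read
\begin{equation}\label{eq:noether}
\chi(\mathcal{O}_S)=\tfrac1{12}\bigl(K_S^2+e(S)\bigr),\qquad \sigma(S)=\tfrac13\bigl(K_S^2-2e(S)\bigr).
\end{equation}
If $S'\to S$ is an \'etale cover of degree $m$, then $K_{S'}$ is the pullback of $K_S$, so $K^2$, $e$ and $\sigma$ are multiplied by $m$. If $S'\to S$ is finite and $S$ is projective, then $S'$ is projective, since the pullback of an ample line bundle under a finite map is ample. For a product of curves $F\times B$ of genera $g$ and $b$, the canonical class is the sum of the pullbacks of $K_F$ and $K_B$, so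
\begin{equation}\label{eq:product}
K_{F\times B}^2=2(2g-2)(2b-2)=8(g-1)(b-1)=2e(F\times B),\qquad \sigma(F\times B)=0 .
\end{equation}

It is awkward to compare the fibers of a family directly. The next lemma lets us read non-isotriviality off the signature instead.

\begin{lemma}\label{lem:isotrivial}
Let $f\colon S\to B$ be a smooth fibration of fiber genus at least $2$. If $f$ is isotrivial, then $\sigma(S)=0$. Hence if $\sigma(S)\neq 0$, then $f$ is a Kodaira fibration.
\end{lemma}

\begin{proof}
Let all fibers be biholomorphic to $F$. By the theorem of Fischer and Grauert, $f$ is locally trivial: every point of $B$ has a neighborhood $U$ with $f^{-1}(U)\cong F\times U$ over $U$. Because $F$ has genus at least $2$, the group $\operatorname{Aut}(F)$ is finite, so the transition functions are locally constant and the bundle is given by a homomorphism $\pi_1(B)\to\operatorname{Aut}(F)$. Let $B'\to B$ be the \'etale cover defined by its kernel, of finite degree $m$. Then $S\times_BB'\cong F\times B'$ is an \'etale cover of $S$ of degree $m$, and $m\,\sigma(S)=\sigma(F\times B')=0$ by \eqref{eq:product}.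
\end{proof}

In the other direction, we identify the signature with a degree. Put $\omega_{S/B}=\omega_S\otimes f^*\omega_B^{-1}$.

\begin{proposition}\label{prop:positive}
Let $f\colon S\to B$ be a Kodaira fibration. Then $\sigma(S)=4\deg f_*\omega_{S/B}$, and $\sigma(S)$ is a positive multiple of $4$.
\end{proposition}

\begin{proof}
Let $g$ and $b$ be the fiber and base genus. By \eqref{eq:noether},
\[
\tfrac14\sigma(S)=\tfrac1{12}\bigl(K_S^2+e(S)\bigr)-\tfrac14e(S)=\chi(\mathcal{O}_S)-(g-1)(b-1).
\]
The fibers are connected and smooth, so $f_*\mathcal{O}_S=\mathcal{O}_B$, and $R^1f_*\mathcal{O}_S$ is locally free of rank $g$ and dual to $f_*\omega_{S/B}$. The Leray spectral sequence and the Riemann--Roch theorem on $B$ give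
\[
\chi(\mathcal{O}_S)=\chi(\mathcal{O}_B)-\chi(R^1f_*\mathcal{O}_S)=(1-b)+\deg f_*\omega_{S/B}-g(1-b).
\]
Thus $\chi(\mathcal{O}_S)-(g-1)(b-1)=\deg f_*\omega_{S/B}$. This proves the formula, and it shows again that $4$ divides $\sigma(S)$, in accordance with Meyer's theorem. For a smooth fibration of fiber genus at least $2$ one has $\deg f_*\omega_{S/B}\ge0$, with equality only if $f$ is locally trivial (Arakelov; see \cite[Thm.~III.18.2]{BHPV}). A locally trivial fibration over a connected base is isotrivial, so for a Kodaira fibration the degree is positive.
\end{proof}

\section{Double covers branched over the diagonal}\label{sec:double}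

Let $Q$ be a curve of genus $h\ge1$ and let $\Delta\subset Q\times Q$ be the diagonal. To make a family of curves over $Q$ that has a chance to vary, attach to $q\in Q$ a cover of $Q$ branched at $q$. The total space is then a cover of $Q\times Q$ branched over $\Delta$, and since $\Delta$ is transverse to the fibers of both projections, both induced maps to $Q$ are submersions. A double cover of $Q\times Q$ branched along $\Delta$ does not exist, however: it would restrict on $\{q\}\times Q$ to a double cover with one branch point, and by Riemann--Hurwitz the number of branch points is even. So we first pass to an \'etale cover $X$ of $Q\times Q$.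

Recall the construction of double covers. Let $D$ be a smooth reduced divisor on a smooth surface $X$, let $\mathcal{L}$ be a line bundle with $\mathcal{L}^{\otimes2}\cong\mathcal{O}_X(D)$, and let $s$ be a section of $\mathcal{L}^{\otimes 2}$ with divisor $D$. In the total space of $\mathcal{L}$ let $S$ be the set of vectors $w$ with $w^{\otimes 2}=s$, and let $\pi\colon S\to X$ be the projection. It has degree $2$, it is \'etale off $D$, and points of $D$ have one preimage. Near a point of $D$ the function representing $s$ in a trivialization of $\mathcal{L}$ is part of a coordinate system $(s,t)$ on $X$, and $S$ is given by $w^2=s$, so $S$ is smooth with coordinates $(w,t)$. Moreover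
\begin{equation}\label{eq:doublecover}
K_S=\pi^*(K_X+\mathcal{L}),\qquad e(S)=2e(X)-e(D).
\end{equation}
If $X$ is connected and $D\ne\emptyset$, then $S$ is connected: every component of $S$ maps onto $X$, and a point of $D$ has only one preimage. The same argument applies to double covers of curves.

The existence of $\mathcal{L}$ looks like a condition on the complex structure, but it is topological. For a divisor $D$ let $[D]\in H^2(X;\mathbb{F}_2)$ be the reduction of $c_1(\mathcal{O}_X(D))$ modulo $2$; for a smooth curve $D$ this is its Poincar\'e dual class.

\begin{lemma}\label{lem:divisible}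
Let $D$ be a divisor on a smooth projective surface $X$ with $[D]=0$ in $H^2(X;\mathbb{F}_2)$. Then there is a line bundle $\mathcal{L}$ with $\mathcal{L}^{\otimes2}\cong\mathcal{O}_X(D)$.
\end{lemma}

\begin{proof}
The sequence $H^2(X;\mathbb{Z})\xrightarrow{\,2\,}H^2(X;\mathbb{Z})\to H^2(X;\mathbb{F}_2)$ is exact, so $c_1(\mathcal{O}_X(D))=2y$ with $y\in H^2(X;\mathbb{Z})$. The exponential sequence gives the exact sequence
\[
H^1(X,\mathcal{O}_X)\to\operatorname{Pic}X\xrightarrow{\,c_1\,}H^2(X;\mathbb{Z})\to H^2(X,\mathcal{O}_X).
\]
The image of $2y$ in the complex vector space $H^2(X,\mathcal{O}_X)$ is zero, hence so is the image of $y$, and $y=c_1(\mathcal{M})$ for a line bundle $\mathcal{M}$. Then $\mathcal{O}_X(D)\otimes\mathcal{M}^{\otimes(-2)}$ lies in $\operatorname{Pic}^0X=\ker c_1$. This group is a quotient of the vector space $H^1(X,\mathcal{O}_X)$, so it is divisible, and $\mathcal{O}_X(D)\otimes\mathcal{M}^{\otimes(-2)}\cong\mathcal{N}^{\otimes2}$ for some $\mathcal{N}$. Take $\mathcal{L}=\mathcal{M}\otimes\mathcal{N}$.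
\end{proof}

\begin{proposition}\label{prop:construction}
Let $p\colon X\to Q\times Q$ be a connected \'etale cover of degree $d$ with $p^*[\Delta]=0$ in $H^2(X;\mathbb{F}_2)$, and put $D=p^{-1}(\Delta)$. Then there is a double cover $\pi\colon S\to X$ branched exactly along $D$, with $S$ smooth, projective and connected. Let $f_j=\mathrm{pr}_j\circ p\circ\pi\colon S\to Q$ for $j=1,2$.
\begin{enumerate}
\item The maps $f_1,f_2$ are submersions. The fiber $f_j^{-1}(q)$ is a double cover of the curve $(\mathrm{pr}_j\circ p)^{-1}(q)$, branched exactly at the $d$ points of $p^{-1}(q,q)$.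
\item $K_S^2=d(h-1)(16h-9)$, \ $e(S)=d(h-1)(8h-6)$, \ $\sigma(S)=d(h-1)$.
\end{enumerate}
\end{proposition}

\begin{proof}
Since $p$ is \'etale, $D=p^*\Delta$ is a smooth reduced nonempty divisor, \'etale of degree $d$ over $\Delta\cong Q$, and $[D]=p^*[\Delta]=0$. Lemma~\ref{lem:divisible} provides $\mathcal{L}$, and hence $S$.

(1) Off $\pi^{-1}(D)$ the map $p\circ\pi$ is a local biholomorphism, so $f_j$ is a submersion there. Near a point of $D$ put $t=\mathrm{pr}_j\circ p$, read in a local coordinate of $Q$. The restriction of $t$ to $D=\{s=0\}$ is \'etale, so $(s,t)$ are coordinates on $X$. Then $(w,t)$ are coordinates on $S$ and $f_j=t$, a submersion. On a fiber of $t$ the function $s$ is a coordinate, and the cover is $w^2=s$. So the branch points on $(\mathrm{pr}_j\circ p)^{-1}(q)$ are its points on $D$, which are the points over $(q,q)$.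

(2) On $Q\times Q$ we have $K^2=8(h-1)^2$ and $e=4(h-1)^2$ by \eqref{eq:product}. Further, $K\cdot\Delta=2(2h-2)=4(h-1)$, and adjunction gives $\Delta^2=(2h-2)-4(h-1)=-2(h-1)=e(\Delta)$. On $X$ the numbers $K_X^2$, $e(X)$, $K_X\cdot D$, $D^2$, $e(D)$ are $d$ times these. Since $\mathcal{L}$ is numerically $D/2$ and $\pi$ has degree $2$, formulas \eqref{eq:doublecover} give
\begin{align*}
K_S^2&=2\bigl(K_X^2+K_X\cdot D+\tfrac14D^2\bigr)=d\bigl(16(h-1)^2+8(h-1)-(h-1)\bigr),\\
e(S)&=d\bigl(8(h-1)^2+2(h-1)\bigr).
\end{align*}
These are the stated values, and $K_S^2-2e(S)=3d(h-1)$.
\end{proof}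

For $h\ge2$ the signature is positive, and to make it small we must kill $[\Delta]$ on an \'etale cover of small degree over a curve of small genus.

\section{The class of the diagonal modulo 2}\label{sec:diagonal}

From now on cohomology has coefficients in $\mathbb{F}_2$ unless indicated, so signs play no role and the cup product is commutative.

\subsection*{Covers defined by cohomology classes}
For a connected manifold $Z$ we have $H^1(Z)=\operatorname{Hom}(\pi_1(Z),\mathbb{F}_2)$. Classes $u_1,\dots,u_r\in H^1(Z)$ give a homomorphism $\pi_1(Z)\to\mathbb{F}_2^r$ and hence an \'etale $\mathbb{F}_2^r$-cover of $Z$, of degree $2^r$. It is connected if and only if the homomorphism is onto, that is, if and only if the $u_i$ are linearly independent; then it corresponds to the subgroup $\bigcap_i\ker u_i$. The $u_i$ pull back to zero on the cover. Its pullback along a map $\phi\colon Z'\to Z$ is the cover defined by the classes $\phi^*u_i$; in particular $\phi$ lifts if all $\phi^*u_i$ vanish.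

\subsection*{The diagonal class}
Choose generators $x_1,y_1,\dots,x_h,y_h$ of $\pi_1(Q)$ with the single relation $\prod_i[x_i,y_i]=1$. Their classes form a symplectic basis of $H_1(Q;\mathbb{Z})$. Let $a_1,b_1,\dots,a_h,b_h\in H^1(Q)$ be the reductions modulo $2$ of the dual basis, and let $\omega$ be the generator of $H^2(Q)$. Since $a_i$ is Poincar\'e dual to $y_i$ and $b_i$ to $x_i$, we have $a_ib_i=\omega$, and all other products of two basis elements, squares included, vanish. On $Q\times Q$ we write $\alpha$ for $\mathrm{pr}_1^*\alpha$ and $\alpha'$ for $\mathrm{pr}_2^*\alpha$. By the K\"unneth formula $H^2(Q\times Q)$ is the direct sum of $\mathbb{F}_2\omega$, $\mathbb{F}_2\omega'$ and the \emph{mixed part} $H^1(Q)\otimes H^1(Q)$, spanned by the products $\alpha\beta'$. The diagonal has class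
\begin{equation}\label{eq:diagonal}
[\Delta]=\omega+\omega'+\sum_{i=1}^h\bigl(a_ib_i'+b_ia_i'\bigr).
\end{equation}
Indeed, $[\Delta]$ is characterized by the property that $[\Delta]\,\xi=\omega\omega'$ exactly when $\xi|_\Delta=\omega$, for $\xi\in H^2(Q\times Q)$. The right side of \eqref{eq:diagonal} has this property on a basis: its product with $\omega$ and with $\omega'$ is $\omega\omega'$, and for basis elements $\alpha,\beta$ of $H^1(Q)$ its product with $\alpha\beta'$ is nonzero exactly when $\{\alpha,\beta\}=\{a_i,b_i\}$ for some $i$, which is when $\alpha\beta=\omega$.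

The \emph{rank} of a tensor in $H^1(Q)\otimes H^1(Q)$ is the rank of its matrix of coefficients; a sum of $k$ products $\alpha\beta'$ has rank at most $k$. The mixed part of $[\Delta]$ has a permutation matrix of size $2h$, so its rank is $2h$. This number governs the cost of killing $[\Delta]$.

\begin{remark}[product covers]\label{rem:product}
Let $p=p_1\times p_2\colon Q_1\times Q_2\to Q\times Q$, where $p_j$ is a connected \'etale cover of degree $d_j$, and suppose that $p^*[\Delta]=0$. Let $U_j$ be the kernel of $p_j^*$ on $H^1(Q)$. The subgroup $\pi_1(Q_j)$ lies in the common kernel of the classes in $U_j$, so $d_j\ge2^{\dim U_j}$. By the K\"unneth formula on $Q_1\times Q_2$, the mixed part of $[\Delta]$ lies in $\ker(p_1^*\otimes p_2^*)=U_1\otimes H^1(Q)+H^1(Q)\otimes U_2$, whose elements have rank at most $\dim U_1+\dim U_2$. Hence $d_1d_2\ge4^h$, and for $h\ge2$ the surface of Proposition~\ref{prop:construction} has signature at least $4^h(h-1)\ge16$. The degree $4^h$ is attained. Let $Y\to Q$ be the cover defined by $a_1,\dots,a_h$. On $Y\times Y$ all $a_i$ and $a_i'$ vanish, and so do $\omega=a_1b_1$ and $\omega'$, hence all terms of \eqref{eq:diagonal}.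 For $h=2$ this gives signature $16$.
\end{remark}

On a product cover each class that is killed comes from one factor and removes rank one from the mixed part. A class with components on both factors can remove rank two, and this is already visible in genus one.

\begin{example}[genus one]\label{ex:elliptic}
Let $Q=E$ be an elliptic curve and write $a,b$ for $a_1,b_1$. Then
\[
[\Delta]=ab+a'b'+ab'+ba'=(a+a')(b+b'),
\]
so $[\Delta]$ dies on the double cover $X\to E\times E$ defined by $u=a+a'$, whereas a product cover needs degree $4$. The geometry is as follows. Let $\delta\colon E\times E\to E$ be the map $(z,z')\mapsto z-z'$. Then $\Delta=\delta^{-1}(0)$ and $\delta^*a=a+a'$, as one sees by restricting to $E\times\{0\}$ and $\{0\}\times E$. So $X$ is the pullback under $\delta$ of the double cover $\varepsilon\colon E'\to E$ defined by $a$. Thus $X\cong E'\times E$ with $p(e,z')=(\varepsilon(e)+z',z')$, and $D=\varepsilon^{-1}(0)\times E$. We may take $S=C\times E$, where $C\to E'$ is a double cover branched at the two points of $\varepsilon^{-1}(0)$. Its signature is $0$, as $d(h-1)=0$ predicts. The cohomological mechanism works, but in genus one it produces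 no variation.
\end{example}

In genus $h$ we look for classes $u_1,\dots,u_r$ and $v_1,\dots,v_r$ in $H^1(Q\times Q)$ with $[\Delta]=\sum_iu_iv_i$. The mixed part of $(\alpha+\beta')(\gamma+\eta')$ is $\alpha\eta'+\gamma\beta'$, of rank at most $2$, so $r\ge h$. With $r=h$ the cover defined by the $u_i$ has degree $2^h$ and the signature is $2^h(h-1)$, which equals $4$ for $h=2$. Imitating the example, we identify the classes $a_i$ on the first factor with combinations of the classes $a_i'$ on the second. Every mixed term of \eqref{eq:diagonal} then becomes a product of two classes from the same factor, a multiple of $\omega$ or of $\omega'$. The question is whether these multiples cancel the terms $\omega+\omega'$.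

Let $W\subset H^1(Q)$ be the span of $a_1,\dots,a_h$, let $N=\bigcap_i\ker a_i\subset\pi_1(Q)$, and let $Y\to Q$ be, as above, the connected cover of degree $2^h$ that corresponds to $N$. For $T\in\operatorname{GL}(W)$ let $p\colon X_T\to Q\times Q$ be the cover of degree $2^h$ defined by
\[
u_i=a_i+(Ta_i)',\qquad i=1,\dots,h .
\]
The $u_i$ vanish on $N\times N$, so $Y\times Y\to Q\times Q$ factors through $X_T$: we are descending from the product cover of degree $4^h$ to a quotient of it.

\begin{lemma}\label{lem:trace}
The surface $X_T$ is connected. For every $q\in Q$, the curves $p^{-1}(Q\times\{q\})$ and $p^{-1}(\{q\}\times Q)$ are isomorphic to $Y$ as covers of $Q$. In $H^2(X_T)$,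
\[
p^*[\Delta]=\bigl(1+\operatorname{tr}T^{-1}\bigr)\,p^*\omega+\bigl(1+\operatorname{tr}T\bigr)\,p^*\omega' .
\]
\end{lemma}

\begin{proof}
The $u_i$ restrict to $a_1,\dots,a_h$ on $Q\times\{q\}$ and to $Ta_1,\dots,Ta_h$ on $\{q\}\times Q$. Both are bases of $W$, so both restricted covers are connected and correspond to $N$. In particular the $u_i$ are linearly independent and $X_T$ is connected.

We omit $p^*$. On $X_T$ we have $w=(Tw)'$ for all $w\in W$, equivalently $w'=T^{-1}w$. For $w\in W$ the product $wb_i\in H^2(Q)$ is $\omega$ times the coefficient of $a_i$ in $w$. Therefore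
\[
\sum_ia_ib_i'=\sum_i\bigl((Ta_i)\,b_i\bigr)'=(\operatorname{tr}T)\,\omega',\qquad
\sum_ib_ia_i'=\sum_ib_i\,(T^{-1}a_i)=(\operatorname{tr}T^{-1})\,\omega ,
\]
and the formula follows from \eqref{eq:diagonal}.
\end{proof}

So $p^*[\Delta]=0$ as soon as $\operatorname{tr}T=\operatorname{tr}T^{-1}=1$. Example~\ref{ex:elliptic} is the case $h=1$, $T=1$. For $h=2$ the identity has trace $0$, and the obvious generalization $u_i=a_i+a_i'$ of the example fails, by the following remark.

\begin{remark}[the trace condition is necessary]\label{rem:necessary}
The classes $p^*\omega$ and $p^*\omega'$ are linearly independent in $H^2(X_T)$. To see this, choose $\xi_i\in\pi_1(Q)$ with $(Ta_j)(\xi_i)=\delta_{ij}$. The assignment $x_i\mapsto\xi_i$, $y_i\mapsto1$ respects the relation $\prod_i[x_i,y_i]=1$ and factors through the free group on $h$ generators. It is induced by a continuous map $\rho\colon Q\to Q$ that factors through a wedge of $h$ circles, so $\rho^*\omega=0$, and $\rho^*(Ta_j)=a_j$. The map $(\mathrm{id},\rho)\colon Q\to Q\times Q$ pulls $u_j$ back to $a_j+a_j=0$, so it lifts to $X_T$, and it pulls $\omega,\omega'$ back to $\omega,0$. Exchanging the factors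 gives a map to $X_T$ that pulls them back to $0,\omega$.
\end{remark}

\section{The surface of signature four}\label{sec:four}

Let $h=2$. An element $T\in\operatorname{GL}_2(\mathbb{F}_2)$ has determinant $1$, so $\operatorname{tr}T^{-1}=\operatorname{tr}T$ and $T^2+(\operatorname{tr}T)\,T+1=0$. Trace $0$ gives $T^2=1$, and trace $1$ gives $T^2+T+1=0$. Thus the trace condition holds exactly for the elements of order $3$, and we take one of them.

\begin{proof}[Proof of Theorem~\ref{thm:four}]
Define $T$ by $Ta_1=a_2$ and $Ta_2=a_1+a_2$, so that
\[
u_1=a_1+a_2',\qquad u_2=a_2+a_1'+a_2' ,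
\]
and let $p\colon X=X_T\to Q\times Q$ be the corresponding cover, which is connected of degree $4$. Here $T^{-1}a_1=a_1+a_2$ and $T^{-1}a_2=a_1$, so $\operatorname{tr}T=\operatorname{tr}T^{-1}=1$, and $p^*[\Delta]=0$ by Lemma~\ref{lem:trace}. Let $\pi\colon S\to X$ and $f_1,f_2$ be given by Proposition~\ref{prop:construction}. The map $p\circ\pi$ is finite of degree $8$. It is branched exactly over $\Delta$, because $p$ is \'etale and $\pi$ is branched exactly along $p^{-1}(\Delta)$.

By Lemma~\ref{lem:trace} the fibers of $\mathrm{pr}_j\circ p$ are copies of $Y$, a connected \'etale cover of $Q$ of degree $4$. Thus $2g(Y)-2=4\cdot2$ and $g(Y)=5$. By Proposition~\ref{prop:construction}(1), $f_j$ is a submersion and its fibers are double covers of $Y$ branched at $4$ points. They are connected since the branch locus is not empty, and Riemann--Hurwitz gives $2g-2=2\cdot8+4=20$. So $f_1,f_2$ are smooth fibrations with base genus $2$ and fiber genus $11$.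

Proposition~\ref{prop:construction}(2) with $d=4$, $h=2$ gives $K_S^2=4\cdot23=92$, $e(S)=4\cdot10=40$ and $\sigma(S)=4$. The Euler number agrees with $4(11-1)(2-1)$. By \eqref{eq:noether}, $\chi(\mathcal{O}_S)=(92+40)/12=11$. Since $\sigma(S)\ne0$, Lemma~\ref{lem:isotrivial} shows that $f_1$ and $f_2$ are Kodaira fibrations.
\end{proof}

The vanishing of $p^*[\Delta]$ can be checked independently of Lemma~\ref{lem:trace}, on $Q\times Q$ itself. Expanding and dropping the products that vanish on $Q$, we find
\begin{align*}
u_1\,(b_1+b_2+b_1')&=\omega+a_1b_1'+b_1a_2'+b_2a_2',\\
u_2\,(b_1+b_2')&=\omega'+a_2b_2'+b_1a_1'+b_1a_2' .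
\end{align*}
In the sum the two terms $b_1a_2'$ cancel and what remains is \eqref{eq:diagonal}. So $[\Delta]=u_1v_1+u_2v_2$ with $v_1=b_1+b_2+b_1'$ and $v_2=b_1+b_2'$, the analogue of the factorization in Example~\ref{ex:elliptic}.

No condition on the complex structure of $Q$ enters, because the hypothesis of Lemma~\ref{lem:divisible} is topological. The genus enters through the value $2^h(h-1)$ of the signature. By Proposition~\ref{prop:positive}, the bundles $(f_j)_*\omega_{S/Q}$ have rank $11$ and degree $1$, and by Rokhlin's theorem $S$ is not spin.

\section{All multiples of four}\label{sec:all}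

Pulling $f_2$ back along an \'etale cover $Q_n\to Q$ of degree $n$ multiplies the signature by $n$ and keeps the fibers of $f_2$. The point that needs care is the other fibration. The fibers of $f_1$ are replaced by \'etale covers of degree $n$, and these can be disconnected. To control them we need the image of their fundamental group in $\pi_1(Q)$.

\begin{lemma}\label{lem:onto}
Let $C\to Y$ be a double cover of compact connected Riemann surfaces with nonempty branch locus. Then $\pi_1(C)\to\pi_1(Y)$ is onto.
\end{lemma}

\begin{proof}
Let $\widetilde Y\to Y$ be the connected \'etale cover that corresponds to the image of $\pi_1(C)$. Then $C\to Y$ lifts to a nonconstant holomorphic map $C\to\widetilde Y$. Its image is open and compact, so the lift is onto, $\widetilde Y$ is compact, and the degrees of $C\to\widetilde Y$ and $\widetilde Y\to Y$ have product $2$. If $\widetilde Y\to Y$ had degree $2$, then $C\to\widetilde Y$ would be an isomorphism and $C\to Y$ would be \'etale, which it is not. So $\widetilde Y=Y$.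
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:all}]
Let $S,f_1,f_2$ be as constructed in Section~\ref{sec:four}. Let $\tau\colon\pi_1(Q)\to\mathbb{Z}/n$ be the homomorphism with $\tau(y_1)=1$ and $\tau(x_1)=\tau(x_2)=\tau(y_2)=0$; it is the reduction modulo $n$ of the integral class dual to $y_1$. It is onto, so it defines a connected cyclic \'etale cover $\psi\colon Q_n\to Q$ of degree $n$, and $2g(Q_n)-2=2n$ gives $g(Q_n)=n+1$. Let $S_n=S\times_QQ_n$ be the fiber product of $f_2$ and $\psi$. This is an \'etale cover of $S$ of degree $n$, so it is smooth and projective with $\sigma(S_n)=4n$.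

\emph{The first fibration.} The projection $S_n\to Q_n$ is a proper submersion whose fibers are the fibers of $f_2$. These are connected and $Q_n$ is connected, so $S_n$ is connected. We obtain a smooth fibration with base genus $n+1$ and fiber genus $11$.

\emph{The second fibration.} The composition $S_n\to S\xrightarrow{f_1}Q$ is a proper submersion. Its fiber over $q$ is $C\times_QQ_n$, where $C=f_1^{-1}(q)$ maps to $Q$ by $f_2$. This is the \'etale $\mathbb{Z}/n$-cover of $C$ defined by the composition
\[
\pi_1(C)\xrightarrow{\,(f_2)_*\,}\pi_1(Q)\xrightarrow{\ \tau\ }\mathbb{Z}/n ,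
\]
and it is connected if and only if the composition is onto. The map $f_2|_C$ factors as $C\to p^{-1}(\{q\}\times Q)\to Q$. The first map is a double cover with four branch points, so it is onto on fundamental groups by Lemma~\ref{lem:onto}. The second is the \'etale cover $Y\to Q$ by Lemma~\ref{lem:trace}. Hence the image of $\pi_1(C)$ in $\pi_1(Q)$ is the normal subgroup $N=\ker a_1\cap\ker a_2$. It contains $y_1$, because $a_1(y_1)=a_2(y_1)=0$, and $\tau(y_1)=1$ generates $\mathbb{Z}/n$. So the fiber is connected, with $2g-2=20n$. We obtain a smooth fibration with base genus $2$ and fiber genus $10n+1$.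

Since $\sigma(S_n)=4n\neq0$, both are Kodaira fibrations by Lemma~\ref{lem:isotrivial}. Thus every positive multiple of $4$ is the signature of a Kodaira fibered surface, and by Proposition~\ref{prop:positive} no other value occurs.
\end{proof}

The choice of $\tau$ matters only for the second fibration. For $n=2$, the choice $\tau=a_1$ would vanish on $N$, and each fiber of $S_2\to Q$ would split into two copies of $C$.

\begin{thebibliography}{9}

\bibitem{BHPV}
Barth, Hulek, Peters, Van de Ven, \emph{Compact Complex Surfaces}.

\bibitem{PS}
Francesco Polizzi, Pietro Sabatino, \emph{Finite quotients of surface braid groups and double Kodaira fibrations}, arXiv:2106.01743 (2021).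

\end{thebibliography}
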